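# Removing monotonicity from a nonlocal $\Gamma$-limit in dimension $d\ge 2$

## 1. The identity on $(0,1)$ and its staircases

Take $\varphi(t)=\pi^{-2}\sin^2(\pi t)$ and, for a function $u$ on $(0,1)$ and $\delta>0$, consider
$$\Lambda_\delta(u)=\int_0^1\!\int_0^1\frac{\delta\,\varphi(|u(x)-u(y)|/\delta)}{|x-y|^{2}}\,dx\,dy .$$
Let us evaluate this for $u(x)=x$. The integrand depends on $h=|x-y|$ only, so
$$\Lambda_\delta(u)=2\int_0^1(1-h)\,\delta\,\varphi(h/\delta)\,h^{-2}\,dh=2\int_0^{1/\delta}(1-\delta t)\,\varphi(t)\,t^{-2}\,dt$$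
with $h=\delta t$. As $\delta\to0$ this increases to $2\int_0^\infty\varphi(t)t^{-2}dt=\frac{2}{\pi^2}\int_0^\infty\frac{\sin^2(\pi t)}{t^2}dt=\frac2{\pi^2}\cdot\frac{\pi^2}2=1$, because $\int_0^\infty \tau^{-2}\sin^2\tau\,d\tau=\pi/2$. So $\Lambda_\delta(u)\to1=\int_0^1|u'|$. The functional looks like an approximation of the total variation.

Now replace $u$ by the staircase $u_\delta(x)=\delta\lfloor x/\delta\rfloor$, which satisfies $|u_\delta-u|\le\delta$. All differences $|u_\delta(x)-u_\delta(y)|/\delta$ are integers, and $\varphi$ vanishes on the integers. Hence $\Lambda_\delta(u_\delta)=0$ for every $\delta$. A tiny uniform perturbation has destroyed all the energy.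

This is not only an effect of oscillation. Take instead the monotone function $\varphi=\frac12 1_{(1,\infty)}$. Again $2\int_0^\infty\varphi\,t^{-2}dt=1$, so the computation above gives $\Lambda_\delta(u)\to1$. For the staircase, split $(0,1)$ into at most $\lceil1/\delta\rceil$ cells on which $u_\delta$ is constant. Two cells with indices $k$ and $k+j$ interact only if $j\ge2$. Rescaling by $\delta$, the integral of $|x-y|^{-2}$ over the product of two full cells is
$$a_j=\int_0^1\!\int_0^1\frac{ds\,dt}{(j+t-s)^2}=\int_0^1\Big(\frac1{j+t-1}-\frac1{j+t}\Big)dt=\ln\frac{j^2}{(j-1)(j+1)} ,$$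
and $\sum_{j\ge2}a_j=\ln 2$, since the product telescopes. Each ordered pair of cells carries the factor $\delta\cdot\frac12$, so
$$\Lambda_\delta(u_\delta)\le 2\cdot\frac\delta2\cdot\Big\lceil\frac1\delta\Big\rceil\ln2\;\longrightarrow\;\ln 2<1 .$$
With a monotone $\varphi$ the staircase still saves energy, but here it does not save everything.

So the pointwise limit is not the right object. We should ask for the least energy that can be reached in the limit by functions converging to $u$. This is what $\Gamma$-convergence measures. In one dimension the answer is known to be $\kappa\int|u'|^p$ with some constant $\kappa\in[0,1]$, for monotone and for oscillating $\varphi$. In dimension $d\ge2$ the corresponding known statement assumes that $\varphi$ is monotone. Yet the zero-energy trick survives in $\mathbb R^d$: for $\varphi=\pi^{-2}\sin^2(\pi t)$ the function $\delta\lfloor x_1/\delta\rfloor$ still has only differences in $\delta\mathbb Z$. Is monotonicity needed?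

## 2. The functionals, $\Gamma$-convergence, and two theorems

**The data.** Let $d\ge1$ and $p\ge1$. For $d=1$, $\Omega=I$ is an arbitrary open interval of $\mathbb R$, bounded or unbounded. For $d\ge2$, $\Omega$ is $\mathbb R^d$ or a bounded open subset of $\mathbb R^d$ with smooth boundary, meaning that near each boundary point $\Omega$ is, after a rotation, the region on one side of the graph of a smooth function. The function $\varphi:[0,\infty)\to[0,\infty)$ is defined at every point, is continuous except at finitely many points of $(0,\infty)$, where it has left and right limits, and $\varphi(0)=0$. The conditions are: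

- (a) $\varphi(t)\le a\,t^{p+1}$ on $[0,1]$, for some $a>0$;
- (b) $\varphi(t)\le b$ for all $t\ge0$, for some $b>0$;
- (c) $\gamma_{d,p}\int_0^\infty\varphi(t)\,t^{-(p+1)}dt=1$, where $\gamma_{d,p}=\int_{\mathbb S^{d-1}}|\sigma\cdot e|^p\,d\sigma$ for any unit vector $e$ (counting measure on $\{\pm1\}$ if $d=1$, so $\gamma_{1,p}=2$);
- (M) $\varphi$ is non-decreasing.

For example $\gamma_{2,1}=\int_0^{2\pi}|\cos\theta|\,d\theta=4$. By homogeneity, $\int_{\mathbb S^{d-1}}|\sigma\cdot\xi|^pd\sigma=\gamma_{d,p}|\xi|^p$ for every $\xi\in\mathbb R^d$.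

**The functionals.** Put $\varphi_\delta(t)=\delta^p\varphi(t/\delta)$ and, for measurable $u$ on $\Omega$,
$$\Lambda_\delta(u,\Omega)=\int_\Omega\int_\Omega\frac{\varphi_\delta(|u(x)-u(y)|)}{|x-y|^{p+d}}\,dx\,dy. \tag{1}$$
For $\kappa>0$ let $\Lambda_0(u,\Omega)=\kappa\int_\Omega|\nabla u|^p$ if $p>1$ and $u\in W^{1,p}(\Omega)$, let $\Lambda_0(u,\Omega)=\kappa|Du|(\Omega)$ if $p=1$ and $u\in BV(\Omega)$, and $\Lambda_0(u,\Omega)=+\infty$ otherwise. For $\kappa=0$ let $\Lambda_0(u,\Omega)=0$ for all $u\in L^p(\Omega)$. We use the definitions (1) and $\Lambda_0$ for every open set $\Omega$.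

Recall that $u\in BV(\Omega)$ means that $u\in L^1(\Omega)$ and its distributional gradient $Du$ is a finite vector measure; $|Du|$ is its total variation measure, and $Du=\nu|Du|$ with $|\nu|=1$. For $u\in W^{1,1}(\Omega)$ one has $|Du|(\Omega)=\int_\Omega|\nabla u|$. For $u=1_{(0,1)}$ on $\mathbb R$, $Du$ is a unit mass at $0$ minus a unit mass at $1$, and $|Du|(\mathbb R)=2$.

**Definition ($\Gamma$-convergence).** $\Lambda_\delta(\cdot,\Omega)\xrightarrow{\Gamma}\Lambda_0(\cdot,\Omega)$ in $L^p(\Omega)$ as $\delta\to0$ if both of the following hold.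

- (G1) If $g\in L^p(\Omega)$ and $(g_\delta)\subset L^p(\Omega)$ with $g_\delta\to g$ in $L^p(\Omega)$, then $\liminf_{\delta\to0}\Lambda_\delta(g_\delta,\Omega)\ge\Lambda_0(g,\Omega)$.
- (G2) For each $g\in L^p(\Omega)$ there are $(g_\delta)\subset L^p(\Omega)$ with $g_\delta\to g$ in $L^p(\Omega)$ and $\limsup_{\delta\to0}\Lambda_\delta(g_\delta,\Omega)\le\Lambda_0(g,\Omega)$.

A family as in (G2) is called a recovery family for $g$. In Section 1 with $\varphi=\pi^{-2}\sin^2(\pi t)$, the staircases and (G1) force $\kappa\cdot1\le0$, so $\kappa=0$, and the staircases are a recovery family for the identity. With $\varphi=\frac12 1_{(1,\infty)}$ they force $\kappa\le\ln2$.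

Two elementary facts will be used. *The $\Gamma$-limit is unique*: if $F$ and $F'$ are both $\Gamma$-limits of the same family, take a recovery family of $g$ for $F'$ and apply (G1) for $F$; this gives $F(g)\le F'(g)$, and the roles can be exchanged. *(G1) holds along sequences*: if $\delta_n\downarrow0$ strictly and $g_n\to g$ in $L^p$, put $h_\delta=g_n$ for $\delta=\delta_n$ and $h_\delta=g$ for all other $\delta$. Then $h_\delta\to g$ and $\liminf_n\Lambda_{\delta_n}(g_n)\ge\liminf_{\delta\to0}\Lambda_\delta(h_\delta)\ge\Lambda_0(g)$.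

**Known results.**

- (i) Let $d\ge1$ and let $\varphi$ satisfy (a), (b), (c) and (M). Then there is a constant $\kappa\in(0,1]$ such that $\Lambda_\delta(\cdot,\Omega)\xrightarrow{\Gamma}\Lambda_0(\cdot,\Omega)$ in $L^p(\Omega)$.
- (ii) Let $d=1$ and let $\varphi$ satisfy (a), (b), (c). Then there is a constant $\kappa\in[0,1]$, depending only on $p$ and $\varphi$, such that $\Lambda_\delta(\cdot,I)\xrightarrow{\Gamma}\Lambda_0(\cdot,I)$ in $L^p(I)$ for every open interval $I$. It may be strictly less than $1$, and it may vanish. We denote it by $\kappa_1(p,\varphi)$.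

Brezis and Nguyen, in "$\Gamma$-convergence of non-local, non-convex functionals in one dimension" (arXiv:1909.02162, 2019), write: "We do not know whether (M) can be removed when $d>1$." The answer is that it can.

**Standing notation.** From now on $d\ge2$, $p\ge1$, $\gamma=\gamma_{d,p}$, and $\varphi$ satisfies (a), (b), (c). Put $\tilde\varphi=\frac\gamma2\varphi$. It has the same regularity as $\varphi$, satisfies (a) and (b) with other constants, and $2\int_0^\infty\tilde\varphi\,t^{-p-1}dt=1$, which is (c) for $d=1$. For open $A\subset\mathbb R$ let $\Lambda^1_\delta(w,A)$ be the double integral (1) over $A\times A$ built with $\tilde\varphi$ and $d=1$. Let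
$$\kappa=\kappa_1\big(p,\tfrac{\gamma_{d,p}}2\varphi\big)\in[0,1], \tag{2}$$
the constant that (ii) provides for $\tilde\varphi$; it depends only on $d,p,\varphi$. Let $\Lambda^1_0$ be the one-dimensional limit functional with this $\kappa$. For instance, if $d=2$ and $p=1$, then $\tilde\varphi=2\varphi$.

**Theorem 1.** With $\kappa$ from (2), $\Lambda_\delta(\cdot,\Omega)\xrightarrow{\Gamma}\Lambda_0(\cdot,\Omega)$ in $L^p(\Omega)$ for $\Omega=\mathbb R^d$ and for every bounded open $\Omega$ with smooth boundary. Thus (M) can be removed for every $d\ge2$ and every $p\ge1$.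

**Theorem 2.**

1. (G1) holds for every open $\Omega\subset\mathbb R^d$. If $\kappa=0$, $\Gamma$-convergence holds for every open $\Omega\subset\mathbb R^d$.
2. If $\kappa>0$, $\Gamma$-convergence holds for every open $\Omega$ with $|\partial\Omega|=0$ such that restrictions of $C_c^\infty(\mathbb R^d)$ functions are dense in $W^{1,p}(\Omega)$ (for example, bounded Lipschitz domains).
3. The density condition cannot be dropped in part 2. Let $p>1$, $\kappa>0$, let $E\subset\mathbb R^d$ be closed and Lebesgue-null, and $\Omega=\mathbb R^d\setminus E$. Then $\Gamma$-convergence to $\Lambda_0(\cdot,\Omega)$ holds if and only if $W^{1,p}(\mathbb R^d\setminus E)=W^{1,p}(\mathbb R^d)$ as subsets of $L^p(\mathbb R^d)$.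
4. $\kappa=\kappa_1(p,\frac{\gamma_{d,p}}2\varphi)$ is the only possible constant. If $\liminf_{t\to\infty}\varphi(t)>0$, then $\kappa>0$. If $\varphi$ vanishes on $\alpha\mathbb N$ for some $\alpha>0$, then $\kappa=0$.
5. The passage from dimension $1$ to $d$ uses only: $\varphi$ Borel, $\varphi(0)=0$, $\varphi\le b$, and $\Gamma$-convergence of $\Lambda^1_\delta(\cdot,J)$ with a constant $\kappa\in[0,\infty)$ for every open interval $J$.

**Measurability.** Every element of $L^p$ is represented by a finite-valued Borel function; changing a function on a null set changes none of the functionals. Since $\varphi$ is Borel, all integrands below are nonnegative Borel functions, so Tonelli's theorem applies and all partial integrals are measurable.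

## 3. A linear function on a cube and the factor $\gamma/2$

Why should the $d$-dimensional constant be a one-dimensional one, and why for $\frac\gamma2\varphi$? Look at $g(x)=x_1$ on $Q=(0,1)^d$. By (ii) there are $v_\delta\to\mathrm{id}$ in $L^p(0,1)$ with $\limsup\Lambda^1_\delta(v_\delta,(0,1))\le\kappa$. Try $u_\delta(x)=v_\delta(x_1)$. The energy is an integral over $s=x_1$, $t=y_1$ of $\varphi_\delta(|v_\delta(s)-v_\delta(t)|)$ against the integral of $|x-y|^{-p-d}$ in the other variables. Enlarging the domain of the other variables of $y$ to $\mathbb R^{d-1}$, we meet the following integral, valid for $\tau>0$: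
$$\int_{\mathbb R^{d-1}}(\tau^2+|z|^2)^{-\frac{p+d}2}dz=\tau^{-p-1}\int_{\mathbb R^{d-1}}(1+|z|^2)^{-\frac{p+d}2}dz=\frac\gamma2\,\tau^{-p-1}. \tag{3}$$
The first equality is the scaling $z\mapsto\tau z$. For the second, use the central projection $\sigma=(1,z)/\sqrt{1+|z|^2}$ of $\mathbb R^{d-1}$ onto the open half sphere $\{\sigma\cdot e_1>0\}$. An area element $dz$ at distance $R=\sqrt{1+|z|^2}$ from the origin, seen at an angle with cosine $1/R$, projects to $d\sigma=R^{-(d-1)}R^{-1}dz=(1+|z|^2)^{-d/2}dz$, and $\sigma\cdot e_1=(1+|z|^2)^{-1/2}$. So the integral equals $\int_{\{\sigma\cdot e_1>0\}}(\sigma\cdot e_1)^pd\sigma=\gamma/2$. (Check for $d=2$, $p=1$: $\int_{\mathbb R}(1+z^2)^{-3/2}dz=2=\gamma_{2,1}/2$.)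

By (3),
$$\Lambda_\delta(u_\delta,Q)\le\int_0^1\!\int_0^1\frac\gamma2\,\frac{\varphi_\delta(|v_\delta(s)-v_\delta(t)|)}{|s-t|^{p+1}}\,ds\,dt=\Lambda^1_\delta(v_\delta,(0,1)),$$
and the limsup is at most $\kappa=\kappa\int_Q|\nabla g|^p$. For one linear function the upper bound is thus immediate. Two tasks remain: to show that nothing in $d$ dimensions does better, and to treat functions that are not linear.

## 4. The lower bound by slicing

We prove (G1) for an arbitrary open set $O\subset\mathbb R^d$. If $\kappa=0$ there is nothing to prove. Let $\kappa>0$, $g_\delta\to g$ in $L^p(O)$, and $\ell=\liminf_{\delta\to0}\Lambda_\delta(g_\delta,O)$; we may assume $\ell<\infty$. Choose $\delta_n\downarrow0$ strictly with $\Lambda_{\delta_n}(g_n,O)\to\ell$, where $g_n=g_{\delta_n}$.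

**Step 1: write the energy as an integral over lines.** The aim is an exact formula in terms of $\Lambda^1_\delta$. For $\sigma\in\mathbb S^{d-1}$ and $x'\in\sigma^\perp$ let $O_{\sigma,x'}=\{s:x'+s\sigma\in O\}$ and $u^{\sigma,x'}(s)=u(x'+s\sigma)$. In polar coordinates $y=x+h\sigma$, $dy=h^{d-1}dh\,d\sigma$, so
$$\Lambda_\delta(u,O)=\int_{\mathbb S^{d-1}}F_\delta(\sigma;u)\,d\sigma,\qquad F_\delta(\sigma;u)=\int_O\int_0^\infty1_O(x+h\sigma)\frac{\varphi_\delta(|u(x+h\sigma)-u(x)|)}{h^{p+1}}\,dh\,dx .$$
Write $x=x'+s\sigma$ and $t=s+h$. For fixed $x'$ we integrate over $s<t$ in $O_{\sigma,x'}$; by symmetry this is half of the integral over all $(s,t)$. Since $\varphi=\frac2\gamma\tilde\varphi$,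
$$F_\delta(\sigma;u)=\frac1\gamma\int_{\sigma^\perp}\Lambda^1_\delta(u^{\sigma,x'},O_{\sigma,x'})\,dx'. \tag{4}$$

**Step 2: apply the one-dimensional theorem on almost every line.** Set $F_n(\sigma)=F_{\delta_n}(\sigma;g_n)$ and $f(\sigma)=\liminf_nF_n(\sigma)$. By Fatou, $\int f\,d\sigma\le\ell$, so $f(\sigma)<\infty$ for a.e. $\sigma$. Fix such a $\sigma$ and pass to a subsequence, depending on $\sigma$, with $F_n(\sigma)\to f(\sigma)$. By Fubini,
$$\int_{\sigma^\perp}\|g_n^{\sigma,x'}-g^{\sigma,x'}\|^p_{L^p(O_{\sigma,x'})}dx'=\|g_n-g\|^p_{L^p(O)}\to0,$$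
so after passing to a further subsequence $g_n^{\sigma,x'}\to g^{\sigma,x'}$ in $L^p(O_{\sigma,x'})$ for a.e. $x'$. Let $m(x')=\liminf_n\Lambda^1_{\delta_n}(g_n^{\sigma,x'},O_{\sigma,x'})$ along this subsequence. By Fatou and (4), $\int_{\sigma^\perp}m\,dx'\le\gamma f(\sigma)<\infty$.

The open set $O_{\sigma,x'}$ is a countable disjoint union of open intervals $J$. Discard the interactions between different $J$, use Fatou for series, and then (G1) along sequences from (ii) on each $J$:
$$m(x')\ge\sum_J\liminf_n\Lambda^1_{\delta_n}(g_n^{\sigma,x'},J)\ge\sum_J\Lambda^1_0(g^{\sigma,x'},J).$$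
Hence for a.e. $x'$ the function $g^{\sigma,x'}$ belongs to $W^{1,p}(J)$ (to $BV(J)$ if $p=1$) for each $J$, and
$$\kappa\sum_J\int_J|(g^{\sigma,x'})'|^p\,ds\le m(x'),\tag{5}$$
with $|Dg^{\sigma,x'}|(J)$ in place of the integral if $p=1$.

**Step 3: pass from lines to a directional derivative on $O$.** Let $\psi\in C_c^\infty(O)$ and $1/p+1/p'=1$. For each $x'$, the set $\operatorname{supp}\psi^{\sigma,x'}$ is compact in $O_{\sigma,x'}$, so it meets finitely many $J$, and $\psi^{\sigma,x'}$ restricted to each of these has compact support in it. For $p>1$, integrate by parts on each such $J$, apply Hölder on the line and (5), and then Hölder in $x'$: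
$$\Big|\int_Og\,\partial_\sigma\psi\,dx\Big|\le\int_{\sigma^\perp}\Big(\frac{m(x')}\kappa\Big)^{1/p}\|\psi^{\sigma,x'}\|_{L^{p'}}dx'\le\Big(\frac{\gamma f(\sigma)}\kappa\Big)^{1/p}\|\psi\|_{L^{p'}(O)} .$$
For $p=1$ the same argument gives the bound $\frac{\gamma f(\sigma)}\kappa\|\psi\|_\infty$. If $p>1$, then $C_c^\infty(O)$ is dense in $L^{p'}(O)$, whose dual is $L^p(O)$, so $\partial_\sigma g\in L^p(O)$ and $\kappa\|\partial_\sigma g\|_p^p\le\gamma f(\sigma)$. If $p=1$, Riesz's theorem on $C_0(O)$ shows that $D_\sigma g$ is a finite measure with $\kappa|D_\sigma g|(O)\le\gamma f(\sigma)$. This holds for a.e. $\sigma$. A set of full measure in $\mathbb S^{d-1}$ is not contained in a proper subspace, so it contains $d$ linearly independent directions, and $g\in W^{1,p}(O)$ (resp. $BV(O)$).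

**Step 4: average over directions.** The aim is to recover the sharp constant. For $p>1$, the definition of $\gamma$ gives
$$\gamma\int_O|\nabla g|^p=\int_{\mathbb S^{d-1}}\int_O|\nabla g\cdot\sigma|^p\,dx\,d\sigma\le\frac\gamma\kappa\int_{\mathbb S^{d-1}}f(\sigma)\,d\sigma .$$
For $p=1$, write $Dg=\nu|Dg|$, so that $|D_\sigma g|=|\nu\cdot\sigma|\,|Dg|$ and
$$\gamma|Dg|(O)=\int_{\mathbb S^{d-1}}\int_O|\nu\cdot\sigma|\,d|Dg|\,d\sigma=\int_{\mathbb S^{d-1}}|D_\sigma g|(O)\,d\sigma\le\frac\gamma\kappa\int_{\mathbb S^{d-1}}f(\sigma)\,d\sigma .$$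
In both cases $\Lambda_0(g,O)\le\int f\,d\sigma\le\ell$. This proves (G1) on every open set $O$. $\blacksquare$

## 5. Truncating and gluing staircases when $\varphi$ oscillates

For the upper bound the natural plan is: approximate $g$ by a piecewise affine $G$, put on each piece a recovery family as in Section 3, and join the pieces. Under (M) there is a convenient tool for joining. Truncation shortens differences, $|\min(u(x),c)-\min(u(y),c)|\le|u(x)-u(y)|$, so when $\varphi$ is non-decreasing it does not increase $\Lambda_\delta$. Without (M) this fails in the worst way.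

Take $d=p=1$, $\varphi=\pi^{-2}\sin^2(\pi t)$ and the staircase $u_\delta=\delta\lfloor x/\delta\rfloor$ on $(0,1)$, with energy $0$. Truncate at $c=(k+\frac12)\delta$ for an integer $k\ge0$ with $(k+1)\delta<1$. The new function jumps from $k\delta$ to $(k+\frac12)\delta$ at $x_0=(k+1)\delta$. Near $x_0$, for $x<x_0<y$, the numerator in (1) is the constant $\delta\varphi(\frac12)=\delta/\pi^2>0$, and $\iint_{x<x_0<y}|x-y|^{-2}dx\,dy$ diverges near $x_0$, since there are pairs at distance $h$ with weight $h\cdot h^{-2}=h^{-1}$. Truncation has turned energy $0$ into $+\infty$.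

Joining has the same defect. Let $u_\delta=\delta\lfloor x/\delta\rfloor$ on $(-1,0)$ and $u_\delta=\delta\lfloor x/\delta\rfloor+\frac\delta2$ on $(0,1)$. On each half the energy is $0$ and $u_\delta\to x$ uniformly, but $u_\delta$ jumps from $-\delta$ to $\frac\delta2$ at $0$, and $\varphi(\frac32)>0$, so the energy on $(-1,1)$ is $+\infty$. In $\mathbb R^d$ it is no better. If the numerator in (1) stays above a positive constant for $x,y$ close to a common face on opposite sides, then, integrating first along the face, distance $\tau$ across it has weight at least a constant times $\tau^{-p-1}$ for small $\tau$ (restrict the integral in (3) to $|z|\le\tau$), and $\int_0\tau\cdot\tau^{-p-1}d\tau=\infty$ because $p\ge1$. So the values on the two sides must match, on the scale $\delta$, in a way that depends on the zeros of $\varphi$. Families chosen separately on the pieces have no reason to match.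

The way out is to choose one family only. Let $v_\delta$ be a recovery family for the identity on an interval that contains the range of $G$, and put $u_\delta=v_\delta\circ G$. Then $\varphi_\delta(|u_\delta(x)-u_\delta(y)|)$ depends only on the pair $(G(x),G(y))$. Since $G$ is continuous, values of $G$ match across faces, and so do those of $u_\delta$.

Two difficulties remain, and each one dictates a step of the proof.

First, $G$ may be constant on sets of positive measure. Where $G=c$, the function $u_\delta$ equals the single value $v_\delta(c)$, over which $L^p$ convergence has no control: redefining $v_\delta(c)$ to be $c+5$ changes neither $v_\delta$ in $L^p$ nor its energy. The remedy is to use $v_\delta(G+a_\delta)$ with a small shift $a_\delta$, chosen by averaging so that finitely many point values behave well.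

Second, $\limsup\Lambda^1_\delta(v_\delta,I)\le\kappa|I|$ is a bound on the whole interval, whereas the pieces of $G$ weight different levels $s$ differently. We need to know that the energy of $v_\delta$ is asymptotically no more than uniformly spread. This is where the lower bound is used inside the upper bound.

## 6. One recovery family composed with a piecewise affine function

**Proposition 3.** Let $G\in C_c(\mathbb R^d)$ be affine on each of finitely many nondegenerate closed simplices $T_1,\dots,T_N$ with disjoint interiors, and $G=0$ outside $K=\bigcup_iT_i$. Then there are $u_\delta\to G$ in $L^p(\mathbb R^d)$ with $\limsup_{\delta\to0}\Lambda_\delta(u_\delta,\mathbb R^d)\le\kappa\int_{\mathbb R^d}|\nabla G|^p$.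

If $G\equiv0$ take $u_\delta=0$. Assume $G\not\equiv0$ from here on.

**Step 1: notation and a Lipschitz bound.** We separate sloped pieces from flat ones. Let $\lambda_i=|\nabla G|$ on $T_i$ and $L=\max_i\lambda_i>0$. On a segment $[x,y]$ the sets $T_i\cap[x,y]$ are finitely many closed subsegments, on which $G$ is affine with slope at most $L$, and $G=0$ on the rest. By continuity,
$$|G(x)-G(y)|\le L|x-y|. \tag{6}$$
Let $m=\|G\|_\infty$, $I_0=[-m,m]$, $M=m+2$, $I=(-M,M)$. Let $P=\{i:\lambda_i>0\}$ and $Z=\{i:\lambda_i=0\}$, with $G=c_i$ on $T_i$ for $i\in Z$. Let $\mathcal C=\{0\}\cup\{c_i:i\in Z\}\subset I_0$. For $c\in\mathcal C$ let $A_c$ be the union of the $T_i$ with $i\in Z$, $c_i=c$, together with $\mathbb R^d\setminus K$ if $c=0$. Thus $G=c$ on $A_c$. For $i\in P$ let $G_i$ be the affine extension of $G|_{T_i}$ to $\mathbb R^d$.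

For a compact set $N\subset T_i$ with $i\in P$, put $w_N(s)=\lambda_i^{-1}\mathcal H^{d-1}(N\cap\{G_i=s\})$, and $\rho_i=w_{T_i}$. In orthogonal coordinates with one axis along $\nabla G_i$, $ds=\lambda_i$ times the length element on that axis, so Fubini gives, for Borel $f\ge0$,
$$\int_Nf(G)\,dx=\int f\,w_N\,ds,\qquad \int w_N\,ds=|N|. \tag{7}$$
The function $w_N$ is bounded, since sections of $T_i$ lie in balls of fixed radius, and it vanishes off $G(T_i)\subset I_0$.

**Step 2: the one-dimensional family and its localization.** We choose $v_\delta$ and show that its energy on a subinterval is at most proportional to the length. By (ii) there are $v_\delta\to\mathrm{id}$ in $L^p(I)$ with $\limsup_{\delta\to0}\Lambda^1_\delta(v_\delta,I)\le\kappa|I|$. For each $\delta$ fix once and for all a finite-valued Borel representative $v_\delta:I\to\mathbb R$. For $s,t\in I$ and open $J\subset I$ put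
$$\Psi_\delta(s,t)=\varphi_\delta(|v_\delta(s)-v_\delta(t)|)\le b\,\delta^p,\qquad E_\delta(J)=\int_J\int_J\frac{\Psi_\delta(s,t)}{|s-t|^{p+1}}\,ds\,dt=\frac2\gamma\Lambda^1_\delta(v_\delta,J).$$
Let $J\subset I$ be an open interval and let $J'$ run over the at most two components of $I\setminus\overline J$. The squares $J\times J$ and $J'\times J'$ are disjoint subsets of $I\times I$, and $E_\delta(I)<\infty$ for small $\delta$, so $E_\delta(J)\le E_\delta(I)-\sum_{J'}E_\delta(J')$. By (G1) on each $J'$, $\liminf E_\delta(J')\ge\frac{2\kappa}\gamma|J'|$. Hence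
$$\limsup_{\delta\to0}E_\delta(J)\le\frac{2\kappa}\gamma\Big(|I|-\sum_{J'}|J'|\Big)=\frac{2\kappa}\gamma|J|. \tag{8}$$

**Step 3: the shift.** We look for $a_\delta\to0$ such that, at the finitely many levels $c\in\mathcal C$, both the value $v_\delta(c+a_\delta)$ and the interaction of level $c+a_\delta$ with all other levels are harmless. For $a\in(0,1)$ let
$$H_\delta(a)=\sum_{c\in\mathcal C}\Big[|v_\delta(c+a)-(c+a)|^p+\int_{I_0}\frac{\Psi_\delta(c+a,t+a)}{|t-c|^p}\,dt\Big].$$
All arguments of $v_\delta$ lie in $(-m,m+1)\subset I$, and $H_\delta$ is Borel by Tonelli. We claim that $X_\delta=\int_0^1H_\delta(a)\,da\to0$. The first terms contribute at most $\#\mathcal C\,\|v_\delta-\mathrm{id}\|_{L^p(I)}^p\to0$. In the second, substitute $s=c+a$, $t'=t+a\in I$, so that $|t-c|=|t'-s|$. For any $\eta\in(0,1)$, split at $|s-t'|=\eta$ and use $|s-t'|^{-p}\le\eta\,|s-t'|^{-p-1}$ below $\eta$: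
$$\int_0^1\!\int_{I_0}\frac{\Psi_\delta(c+a,t+a)}{|t-c|^p}\,dt\,da\le\int_c^{c+1}\!\int_I\frac{\Psi_\delta(s,t')}{|s-t'|^p}\,dt'\,ds\le\eta\,E_\delta(I)+b\,\delta^p\int_{\eta\le|h|\le2M}\frac{dh}{|h|^p}.$$
The limsup is at most $\eta\frac{2\kappa}\gamma|I|$ for every $\eta$, hence it is $0$. This proves the claim.

Let $\theta_\delta=\delta+X_\delta^{1/2}$, which is less than $1$ for small $\delta$. The average of $H_\delta$ over $(0,\theta_\delta)$ is at most $X_\delta/\theta_\delta\le X_\delta^{1/2}$, so some $a_\delta\in(0,\theta_\delta)$ satisfies $H_\delta(a_\delta)\le X_\delta^{1/2}$. Thus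
$$a_\delta\to0,\qquad H_\delta(a_\delta)\to0. \tag{9}$$
Write $a=a_\delta$ and define, for small $\delta$,
$$u_\delta(x)=v_\delta(G(x)+a_\delta)-v_\delta(a_\delta),$$
and $u_\delta=0$ for the other $\delta$. Then $u_\delta$ is Borel. Subtracting the constant makes $u_\delta=0$ off $K$ and does not change differences:
$$\varphi_\delta(|u_\delta(x)-u_\delta(y)|)=\Psi_\delta(G(x)+a,G(y)+a). \tag{10}$$

**Step 4: $u_\delta\to G$ in $L^p(\mathbb R^d)$.** Off $K$ both functions vanish. On $K$,
$$u_\delta-G=[v_\delta(G+a)-(G+a)]-[v_\delta(a)-a].$$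
The second bracket is a constant that tends to $0$ by (9), since $0\in\mathcal C$, and $|K|<\infty$. For the first bracket on $T_i$ with $i\in P$, (7) gives $\int_{T_i}|v_\delta(G+a)-(G+a)|^p\,dx\le\|\rho_i\|_\infty\|v_\delta-\mathrm{id}\|_{L^p(I)}^p\to0$. On $T_i$ with $i\in Z$ the same integral is $|T_i|\,|v_\delta(c_i+a)-(c_i+a)|^p\to0$ by (9).

**Step 5: weighted energies of $v_\delta$.** We upgrade (8) from intervals to weights.

**Lemma 4.** If $w:\mathbb R\to[0,\infty)$ is bounded, upper semicontinuous, and $w=0$ off $I_0$, then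
$$\limsup_{\delta\to0}\int_{I_0}w(s)\int_{I_0}\frac{\Psi_\delta(s+a_\delta,t+a_\delta)}{|s-t|^{p+1}}\,dt\,ds\le\frac{2\kappa}\gamma\int w\,ds .$$

*Proof.* First we reduce to continuous weights. Let $f_k(s)=\sup_{t\in\mathbb R}(w(t)-k|s-t|)$. This is $k$-Lipschitz, $w\le f_k\le\sup w$, and $f_k$ decreases in $k$. It decreases to $w$: given $s$ and $\varepsilon>0$, upper semicontinuity gives $r>0$ with $w(t)<w(s)+\varepsilon$ for $|t-s|<r$, while for $|t-s|\ge r$ and $k\ge\sup w/r$ we have $w(t)-k|s-t|\le0\le w(s)$; so $f_k(s)\le w(s)+\varepsilon$. If $w\not\equiv0$ and $\operatorname{dist}(s,I_0)\ge\sup w/k$, then $w(t)-k|s-t|\le0$ for all $t$, with equality at $t=s$, so $f_k(s)=0$; if $w\equiv0$ then $f_k\equiv0$. So for $k\ge\sup w$ the function $f_k$ vanishes off $B=[-m-1,m+1]$, and $\int f_k\to\int w$ by dominated convergence. It therefore suffices to prove the bound with $w$ replaced by a continuous $f\ge0$ vanishing off $B$ and with the $s$-integral taken over $B$. For $s\in B$ and $a\in(0,1)$ we have $s+a\in I$, so all terms make sense.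

Partition $B$ into finitely many intervals $J_k$. Let $0<\eta<\frac12$, let $J_k^{2\eta}\subset I$ be the open $2\eta$-neighborhood of $J_k$, and let $\delta$ be so small that $a_\delta<\eta$. If $s\in J_k$ and $|t-s|<\eta$, then $s+a$ and $t+a$ lie in $J_k^{2\eta}$. So the part of the double integral with $s\in J_k$, $|t-s|<\eta$ is at most $\sup_{J_k}f\;E_\delta(J_k^{2\eta})$. The part $|t-s|\ge\eta$ of the inner integral is at most $b\,\delta^p\int_{|h|\ge\eta}|h|^{-p-1}dh=\frac{2b}p\delta^p\eta^{-p}\to0$. By (8) the limsup is at most $\frac{2\kappa}\gamma\sum_k\sup_{J_k}f\,(|J_k|+4\eta)$. Let $\eta\to0$, then refine the partition; the sums tend to $\int f$. $\square$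

The lemma applies to $w=w_N$ for every compact $N\subset T_i$, $i\in P$. Only upper semicontinuity is left to check. Identify the parallel hyperplanes $\{G_i=s\}$ with a common $\mathbb R^{d-1}$ and let $N_s\subset\mathbb R^{d-1}$ be the section of $N$. All $N_s$ lie in a fixed ball. If $s_n\to s_0$ and $z\in N_{s_n}$ for infinitely many $n$, then $z\in N_{s_0}$ because $N$ is closed. So $\limsup_n1_{N_{s_n}}\le1_{N_{s_0}}$ pointwise, and the reverse Fatou lemma gives $\limsup_nw_N(s_n)\le w_N(s_0)$.

**Step 6: the energy, pair by pair.** Up to null sets, $\mathbb R^d$ is the disjoint union of the $T_i$ ($i\in P$) and the $A_c$ ($c\in\mathcal C$). We bound the contribution to $\Lambda_\delta(u_\delta,\mathbb R^d)$ of each type of pair $(x,y)$. Only the pairs in the same sloped simplex will survive.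

**(α) Far pairs, $|x-y|\ge r$ with $r>0$ fixed.** The integrand vanishes unless $x\in K$ or $y\in K$, since $\varphi(0)=0$. So the contribution is at most $2|K|\,b\,\delta^p\int_{|h|\ge r}|h|^{-p-d}dh\to0$.

**(β) Flat against flat.** On $A_c\times A_c$ the contribution is $0$, since $\varphi(0)=0$. On $A_c\times A_{c'}$ with $c\ne c'$ we have $|x-y|\ge|c-c'|/L>0$ by (6), so the contribution tends to $0$ by (α).

**(γ) Flat against sloped, $A_c\times T_j$ with $j\in P$, and the symmetric case.** For a.e. $y\in T_j$ we have $G(y)\ne c$, and then $|x-y|\ge q=|G(y)-c|/L$ for every $x\in A_c$. Since $\int_{|h|\ge q}|h|^{-p-d}dh=\frac{|\mathbb S^{d-1}|}p\,q^{-p}$, integrating first in $x$ and then using (7) bounds the contribution by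
$$C\int_{T_j}\frac{\Psi_\delta(c+a,G(y)+a)}{|G(y)-c|^p}\,dy\le C\,\|\rho_j\|_\infty\int_{I_0}\frac{\Psi_\delta(c+a,t+a)}{|t-c|^p}\,dt\le C\,\|\rho_j\|_\infty H_\delta(a_\delta)\to0 .$$
This is what the second term of $H_\delta$ was made for.

**(δ) Two different sloped simplices, $T_i\times T_j$ with $i\ne j$ in $P$.** Fix $r>0$. Pairs with $|x-y|>r$ contribute $o(1)$ by (α). For the remaining pairs, $x\in N_r=\{x\in T_i:\operatorname{dist}(x,T_j)\le r\}$, which is compact. Put $s=G(x)$. For $t\ne s$ and $y\in T_j\cap\{G_j=t\}$ we have $|x-y|\ge q=|s-t|/L$ by (6), and $|x-y|\ge|\bar x-y|$, where $\bar x$ is the orthogonal projection of $x$ on the hyperplane $\{G_j=t\}$. Slicing $T_j$ by these hyperplanes, with $z=y-\bar x$,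
$$\int_{T_j}\frac{\Psi_\delta(s+a,G(y)+a)}{|x-y|^{p+d}}\,dy\le\int_{I_0}\frac{\Psi_\delta(s+a,t+a)}{\lambda_j}\int_{\mathbb R^{d-1}}\max(q,|z|)^{-p-d}\,dz\,dt=C_j\int_{I_0}\frac{\Psi_\delta(s+a,t+a)}{|s-t|^{p+1}}\,dt ,$$
because scaling $z$ by $q$ shows that the inner integral is a finite constant times $q^{-p-1}$. Integrate over $x\in N_r$ using (7), and apply Lemma 4 to $w_{N_r}$: the limsup of the contribution of $T_i\times T_j$ is at most $C_j\frac{2\kappa}\gamma|N_r|$, for every $r>0$. As $r\downarrow0$, $|N_r|\downarrow|T_i\cap T_j|$. This is $0$: if a point of $\operatorname{int}T_i$ lay in $T_j=\overline{\operatorname{int}T_j}$, the interiors would meet; so $T_i\cap T_j\subset\partial T_i$. Hence this contribution tends to $0$.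

**(ε) One sloped simplex, $T_i\times T_i$ with $i\in P$.** This is the computation of Section 3. For $x\in T_i$ and $s=G(x)$, enlarge $T_i\cap\{G_i=t\}$ to the whole hyperplane $\{G_i=t\}$, which lies at distance $|s-t|/\lambda_i$ from $x$. By (3) with $\tau=|s-t|/\lambda_i$, and by (7), the contribution is at most
$$\frac\gamma2\int\rho_i(s)\int_{I_0}\Psi_\delta(s+a,t+a)\Big(\frac{|s-t|}{\lambda_i}\Big)^{-p-1}\frac{dt}{\lambda_i}\,ds=\frac\gamma2\,\lambda_i^p\int\rho_i(s)\int_{I_0}\frac{\Psi_\delta(s+a,t+a)}{|s-t|^{p+1}}\,dt\,ds .$$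
By Lemma 4 with $w=\rho_i$ its limsup is at most $\frac\gamma2\lambda_i^p\cdot\frac{2\kappa}\gamma|T_i|=\kappa\lambda_i^p|T_i|$.

Summing over the finitely many types,
$$\limsup_{\delta\to0}\Lambda_\delta(u_\delta,\mathbb R^d)\le\kappa\sum_{i\in P}\lambda_i^p|T_i|=\kappa\int_{\mathbb R^d}|\nabla G|^p .\qquad\blacksquare$$

## 7. From piecewise affine functions to (G2) on domains

**Step 1: a diagonal argument.** This lets us approximate $g$ before building recovery families. Suppose $g_k\to g$ in $L^p(\Omega)$; for each $k$ there are $g_{k,\delta}\to g_k$ in $L^p(\Omega)$ with $\limsup_\delta\Lambda_\delta(g_{k,\delta},\Omega)\le\ell_k<\infty$; and $\limsup_k\ell_k\le\ell$. Choose $\delta_k\downarrow0$ strictly such that $\|g_{k,\delta}-g_k\|_p\le\frac1k$ and $\Lambda_\delta(g_{k,\delta},\Omega)\le\ell_k+\frac1k$ for $\delta<\delta_k$. Set $g_\delta=g_{k,\delta}$ for $\delta_{k+1}\le\delta<\delta_k$ and $g_\delta=g$ for $\delta\ge\delta_1$. Then $g_\delta\to g$ in $L^p(\Omega)$ and $\limsup_\delta\Lambda_\delta(g_\delta,\Omega)\le\ell$.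

**Step 2: piecewise affine functions approximate $C_c^\infty(\mathbb R^d)$ in $W^{1,p}(\mathbb R^d)$.** Recall the Kuhn triangulation of $\mathbb R^d$ at scale $h$: cut space along all hyperplanes $x_i\in h\mathbb Z$ and $x_i-x_j\in h\mathbb Z$. Each cube of the grid $h\mathbb Z^d$ is cut into the $d!$ simplices given by the possible orderings of its coordinates. For $d=2$ these are squares cut along one diagonal, always in the same direction. Since the simplices come from cutting by hyperplanes, two of them meet in a common face or not at all. Up to translation and scaling there are finitely many shapes.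

Let $G\in C_c^\infty(\mathbb R^d)$, $0<h\le1$, and let $G_h$ be the function that is affine on each simplex and equals $G$ at the vertices. It is continuous, because on a common face it is determined by the vertices of that face. It vanishes on every simplex with no vertex in $\operatorname{supp}G$. So it vanishes outside the union of the finitely many simplices meeting $\operatorname{supp}G$, and this union lies in a bounded set that does not depend on $h$. Thus $G_h$ is as in Proposition 3. On a simplex $T$ with vertex $v$ and edge vectors $e_1,\dots,e_d$ from $v$, Taylor's formula gives, for $x\in T$,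
$$\nabla G_h\cdot e_j=G(v+e_j)-G(v)=\nabla G(x)\cdot e_j+O(h^2\|D^2G\|_\infty),$$
since $|e_j|\le Ch$ and $\nabla G$ varies by at most $Ch\|D^2G\|_\infty$ on $T$. The inverse of the matrix with rows $e_j$ has norm at most $C/h$, so $|\nabla G_h-\nabla G|\le Ch\|D^2G\|_\infty$ on $T$. As $G_h-G$ vanishes at $v$, also $|G_h-G|\le Ch^2\|D^2G\|_\infty$. Hence $G_h\to G$ in $W^{1,p}(\mathbb R^d)$.

**Step 3: the case $\kappa=0$, for any open $\Omega$.** (G1) is trivial. For (G2), let $g\in L^p(\Omega)$. Approximate $g$ in $L^p(\Omega)$ by functions in $C_c^\infty(\Omega)$, extended by $0$, and these by piecewise affine $G$ as in Step 2. For such $G$, Proposition 3 gives $u_\delta\to G$ with $\Lambda_\delta(u_\delta,\Omega)\le\Lambda_\delta(u_\delta,\mathbb R^d)\to0$. Apply Step 1 with $\ell_k=\ell=0$.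

From here until the end of Step 6 let $\kappa>0$ and let $\Omega$ be open with $|\partial\Omega|=0$ and with restrictions of $C_c^\infty(\mathbb R^d)$ dense in $W^{1,p}(\Omega)$. (G1) is Section 4. For (G2), if $\Lambda_0(g,\Omega)=\infty$ take $g_\delta=g$.

**Step 4: restrictions of piecewise affine functions.** Here we localize the energy of Proposition 3 to $\Omega$, by the same complement trick as in (8). Let $g=G|_\Omega$ with $G$ as in Proposition 3, let $u_\delta$ be its family, and let $O=\mathbb R^d\setminus\overline\Omega$, an open set. For small $\delta$, $\Lambda_\delta(u_\delta,\mathbb R^d)<\infty$, and since $\Omega\times\Omega$ and $O\times O$ are disjoint, $\Lambda_\delta(u_\delta,\Omega)\le\Lambda_\delta(u_\delta,\mathbb R^d)-\Lambda_\delta(u_\delta,O)$. Section 4 applies on $O$ to $u_\delta\to G$, and $\Lambda_0(G,O)=\kappa\int_O|\nabla G|^p$ since $G$ is Lipschitz with compact support. Hence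
$$\limsup_{\delta\to0}\Lambda_\delta(u_\delta,\Omega)\le\kappa\int_{\mathbb R^d}|\nabla G|^p-\kappa\int_O|\nabla G|^p=\kappa\int_{\overline\Omega}|\nabla G|^p=\kappa\int_\Omega|\nabla G|^p ,$$
where the last equality uses $|\partial\Omega|=0$.

**Step 5: $g\in W^{1,p}(\Omega)$, $p\ge1$.** By the density hypothesis and Step 2, $g$ is a limit in $W^{1,p}(\Omega)$ of functions $g_k$ as in Step 4, and $\kappa\int_\Omega|\nabla g_k|^p\to\kappa\int_\Omega|\nabla g|^p$. Apply Step 1. For $p>1$ this completes (G2).

**Step 6: $p=1$, $g\in BV(\Omega)$.** By the Anzellotti–Giaquinta theorem (Ambrosio–Fusco–Pallara, *Functions of Bounded Variation and Free Discontinuity Problems*, Thm 3.9), valid on every open set, there are $h_k\in C^\infty(\Omega)\cap W^{1,1}(\Omega)$ with $h_k\to g$ in $L^1(\Omega)$ and $\int_\Omega|\nabla h_k|\to|Dg|(\Omega)$. Each $h_k$ has a recovery family by Step 5. Apply Step 1.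

**Step 7: the domains of Theorem 1.** We check the two hypotheses. For $\Omega=\mathbb R^d$, and for $\Omega$ bounded with smooth (or Lipschitz) boundary, $|\partial\Omega|=0$, since the boundary is empty or locally a graph. Restrictions of $C_c^\infty(\mathbb R^d)$ are dense in $W^{1,p}(\Omega)$ for $1\le p<\infty$ (Adams–Fournier, *Sobolev Spaces*, Thm 3.22, which holds for every domain with the segment condition). With Section 4 and Steps 3–6 this proves Theorem 1 and parts 1 and 2 of Theorem 2. $\blacksquare$

## 8. Slit domains, and the value and sign of $\kappa$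

**Proof of Theorem 2, part 3.** Since $|E|=0$, we have $L^p(\Omega)=L^p(\mathbb R^d)$ and $\Lambda_\delta(\cdot,\Omega)=\Lambda_\delta(\cdot,\mathbb R^d)$. By Theorem 1 the $\Gamma$-limit on $\Omega$ is $\Lambda_0(\cdot,\mathbb R^d)$, and $\Gamma$-limits are unique. So $\Gamma$-convergence to $\Lambda_0(\cdot,\Omega)$ holds if and only if $\Lambda_0(\cdot,\Omega)=\Lambda_0(\cdot,\mathbb R^d)$. As $\kappa>0$ and $p>1$, these functionals are finite exactly on $W^{1,p}(\Omega)$ and $W^{1,p}(\mathbb R^d)$. If the two spaces coincide, the weak gradients agree a.e., because a weak gradient on $\mathbb R^d$ is one on $\Omega$, and the functionals coincide. If the spaces differ, so do the functionals.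

It remains to give an example in which the density condition fails and $\Gamma$-convergence fails too. Write $x=(x',x_d)$ and let $E=\{x_d=0,\ |x'|\le1\}$, a closed $(d-1)$-dimensional disc. Let $\eta\in C_c^\infty(\{|x'|<1\})$, $\eta\ge0$, $\eta\not\equiv0$, let $\chi\in C_c^\infty(\mathbb R)$ with $\chi(0)=1$, and put $u(x)=\eta(x')\chi(x_d)$ for $x_d>0$, $u(x)=0$ for $x_d\le0$. Off $E$ this function is smooth with bounded gradient, and it is zero off a bounded set, so $u\in W^{1,p}(\Omega)$ for $\Omega=\mathbb R^d\setminus E$. On $\mathbb R^d$ its distributional derivative $\partial_du$ contains the measure $\eta(x')\,dx'$ on the hyperplane $\{x_d=0\}$, which is not a function. So $u\notin W^{1,p}(\mathbb R^d)$, and $\Gamma$-convergence to $\Lambda_0(\cdot,\Omega)$ fails although $|\partial\Omega|=|E|=0$. By part 2 the density condition must fail for this $\Omega$. $\blacksquare$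

**Proof of Theorem 2, part 4.** *Uniqueness.* The $\Gamma$-limit on $\mathbb R^d$ is unique, and $\Lambda_0(\cdot,\mathbb R^d)$ determines $\kappa$ through its value $\kappa\int|\nabla g|^p$ at one $g\in C_c^\infty(\mathbb R^d)$, $g\not\equiv0$. So (2) is the only possible constant. In particular, the constant of Known result (i) for $d\ge2$ equals the one-dimensional constant of $\frac\gamma2\varphi$.

*Positivity.* Suppose $\liminf_{t\to\infty}\varphi(t)>0$. Then there are $c>0$ and $T\ge1$ with $\varphi\ge\psi:=c\,1_{(T,\infty)}$. The function $\psi$ vanishes on $[0,1]$, so it satisfies (a); it also satisfies (b) and (M), and $A:=\gamma\int_0^\infty\psi\,t^{-p-1}dt=\gamma cT^{-p}/p>0$. Known result (i) applied to $\psi/A$ on $\mathbb R^d$ gives a constant $\kappa'>0$. Take $g\in C_c^\infty(\mathbb R^d)$, $g\not\equiv0$, and a recovery family $g_\delta$ for $\varphi$, which exists by Theorem 1. The functionals are monotone in $\varphi$, so the functional of $\varphi$ at $g_\delta$ is at least $A$ times that of $\psi/A$, and (G1) for $\psi/A$ gives $\kappa\int|\nabla g|^p\ge A\kappa'\int|\nabla g|^p$.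 Hence $\kappa\ge A\kappa'>0$.

*Vanishing.* Suppose $\varphi(\alpha k)=0$ for all $k\in\mathbb N$. Let $g\in C_c^\infty(\mathbb R^d)$, $g\ge0$, $g\not\equiv0$, and let $g_\delta=\alpha\delta\lfloor g/(\alpha\delta)\rfloor$. Then $|g_\delta-g|\le\alpha\delta$ and both functions vanish off $\operatorname{supp}g$, so $g_\delta\to g$ in $L^p(\mathbb R^d)$. All values $|g_\delta(x)-g_\delta(y)|/\delta$ lie in $\alpha\mathbb N\cup\{0\}$, and $\varphi(0)=0$, so $\Lambda_\delta(g_\delta,\mathbb R^d)=0$. By (G1), $\Lambda_0(g,\mathbb R^d)=0$ while $\int|\nabla g|^p>0$, so $\kappa=0$. $\blacksquare$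

The last case occurs for every $d\ge2$ and $p\ge1$: take $\varphi(t)=C|\sin(\pi t)|^{p+1}$. It is bounded by $C$ and by $C\pi^{p+1}t^{p+1}$, the integral $\int_0^\infty|\sin(\pi t)|^{p+1}t^{-p-1}dt$ is finite and positive, so $C$ can be chosen to satisfy (c), and $\varphi$ vanishes on $\mathbb N$.

**Proof of Theorem 2, part 5.** Go through Sections 4, 6 and 7. Borel measurability of $\varphi$ is used for Tonelli; $\varphi(0)=0$ is used in (α) and (β) of Section 6; $\varphi\le b$ is used in Step 3 of Section 6, in Lemma 4 and in (α). The remaining input is (G1) and (G2) for $\Lambda^1_\delta(\cdot,J)$ on open intervals $J$, with a finite constant $\kappa\ge0$. Formula (3), which fixes the factor $\gamma/2$, does not involve $\varphi$. Conditions (a), (c) and piecewise continuity enter only through Known result (ii). $\blacksquare$
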